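# Permuted random walks on regular trees: comparing depths

## 1. Finitely many permutations

Fix $d>2$. Let $\mathbb T=\mathbb T_d$ be the infinite $d$-regular tree with a root $v_0$ and vertex set $V$. The depth $|v|$ is the graph distance from $v_0$ to $v$, and $N(v)$ is the set of vertices at distance at most one from $v$. So $v\in N(v)$ and $|N(v)|=d+1$. A vertex $v\ne v_0$ has one neighbor closer to the root and $d-1$ neighbors (its children) farther from the root. The root has $d$ children. Throughout, $q=d-1\ge 2$.

**Definition (lazy walk).** $X_0=v_0$, and $X_t$ is uniform on $N(X_{t-1})$, independently of the past.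

**Definition (permuted walk).** Let $(\pi_t)_{t\ge1}$ be a deterministic sequence of bijections of $V$. They do not depend on the walk, and they need not be automorphisms of the tree. Put $Y_0=v_0$. At step $t$ choose $W_t$ uniformly from $N(Y_{t-1})$, independently of the past, and set $Y_t=\pi_t(W_t)$.

We think of an adversary who announces the $\pi_t$ in advance and wants to keep the particle close to the root.

**Definition (coupling).** A coupling of $(X_t)$ and $(Y_t)$ is any joint law of the two processes with the prescribed marginals. It need not be built step by step in time: $X_1$ may depend on all of $Y$. We say that something holds *eventually* if, almost surely, it holds for all sufficiently large $t$.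

The question: for every $(\pi_t)$, is there a coupling with $|X_t|\le |Y_t|$ eventually? It comes from Omer Angel, Jacob Richey, Yinon Spinka, and Amir Yehudayoff, "Random walks on regular trees can not be slowed down", arXiv:2302.00760 (2023).

If every $\pi_t$ is the identity, take $Y=X$. The first case with content is $\pi_t=\mathrm{id}$ for all $t>T$. Even here "eventually" cannot be replaced by "for all $t$". Let $\pi_t=\mathrm{id}$ for $t\neq 3$, and let $\pi_3$ be an automorphism that maps a neighbor $c$ of $v_0$ to $v_0$. Suppose that some coupling had $|X_2|\le|Y_2|$ and $|X_3|\le |Y_3|$. Since $|X_2|$ and $|Y_2|$ have the same law, $|X_2|=|Y_2|$ almost surely. With positive probability $Y_2$ is a child of $c$ and $W_3=c$. Then $|Y_2|=2$ and $|Y_3|=|\pi_3(c)|=0$, so $|X_2|=2$ and $|X_3|\le0$, which is impossible in one step.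

To treat this case we need one piece of bookkeeping, which we use throughout. Let $\mu$ be the law on $\{+1,0,-1\}$ with
$$p_+=\frac{d-1}{d+1},\qquad p_0=p_-=\frac1{d+1}.$$
Let $\alpha=\frac{d-2}{d+1}>0$ be its mean and $\sigma^2$ its variance. Away from the root the depth of the lazy walk changes by a $\mu$-distributed amount. At the root this fails, because there is no downward step. We repair it by declaring one of the $d$ steps out of the root to be a "$-1$".

**Lemma 1 (an i.i.d. walk inside $X$).** Fix a neighbor $c_0$ of $v_0$. Let $\xi'_t=|X_t|-|X_{t-1}|$, except that $\xi'_t=-1$ if $X_{t-1}=v_0$ and $X_t=c_0$. Then $(\xi'_t)$ is i.i.d. with law $\mu$, and with $S'_t=\sum_{i\le t}\xi'_i$,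
$$|X_t|=S'_t+2L_t,\qquad L_t=\#\{i\le t: X_{i-1}=v_0,\ X_i=c_0\}. \tag{1}$$
Moreover $L_\infty:=\lim_t L_t<\infty$ almost surely.

*Proof.* If $X_{t-1}\ne v_0$, then among the $d+1$ equally likely values of $X_t$ there are $d-1$ that increase the depth, one that keeps it and one that decreases it. If $X_{t-1}=v_0$, the $d-1$ neighbors other than $c_0$ give $+1$, staying gives $0$, and $c_0$ gives $-1$. So given the past, $\xi'_t$ always has law $\mu$, and the sequence is i.i.d. The true depth increment is $\xi'_t$, plus $2$ at each exceptional step. This gives (1). By the law of large numbers $S'_t\to\infty$ almost surely, and $|X_t|\ge S'_t$. So $v_0$ is visited finitely often and $L_\infty<\infty$. $\square$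

For a lazy walk started at another vertex, possibly random, the same proof gives $|X_t|=|X_0|+S'_t+2L_t$ with $L_\infty<\infty$.

**Proposition 2.** If $\pi_t=\mathrm{id}$ for all $t>T$, there is a coupling with $|X_t|\le|Y_t|$ eventually.

*Proof.* After time $T$ both processes are lazy walks. We wait until $X$ is not deeper than $Y$, and from then on we preserve the order.

**Preserving the order.** Suppose that the depths are $i\le j$. We couple the next depths $i',j'$ of two lazy walks so that $i'\le j'$. If $i=j$, use the same new depth. If $j\ge i+2$, any joint law works, since $i'\le i+1\le j-1\le j'$. If $j=i+1$ with $i\ge1$, use the same increment. If $i=0$ and $j=1$, then $j'=0$ has probability $\frac1{d+1}$ and so does $i'=0$. Let these two events coincide. Otherwise $i'=1$ and $j'\in\{1,2\}$. Given the new depths, choose each new vertex uniformly among the elements of its own $N(\cdot)$ at the required depth. Each walk then takes a uniform step given the past.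

**Waiting.** Run $X$ and $Y$ independently until $\tau=\min\{t\ge T:|X_t|\le|Y_t|\}$, and use the order-preserving moves after $\tau$. The marginals are correct, and $|X_t|\le|Y_t|$ for all $t\ge\tau$. It remains to see that $\tau<\infty$. Let the independent runs continue forever. By Lemma 1 applied to $X$ and to $(Y_t)_{t\ge T}$, whose $\mu$-increments we call $\zeta_i$,
$$|Y_t|-|X_t|\ \ge\ \sum_{T<i\le t}(\zeta_i-\xi'_i)\;-\;S'_T-2L_\infty\qquad(t\ge T).$$
The sum is a random walk with bounded symmetric nondegenerate steps, so its $\limsup$ is $+\infty$ almost surely. Hence $\tau<\infty$ almost surely. $\square$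

What changes when the permutations never stop? There is no last permutation, so after we catch up, a later $\pi_t$ may throw us behind again. Also, $\pi_t$ may tear neighborhoods apart, so that the position of $Y$ carries no memory of how it got there.

## 2. Automorphisms and the logarithmic deficit

Suppose first that every $\pi_t$ is an automorphism, and set $\sigma_t=\pi_t\circ\cdots\circ\pi_1$ and $\tilde X_t=\sigma_t^{-1}(Y_t)$. Then $\tilde X_t=\sigma_{t-1}^{-1}(W_t)$. Since $\sigma_{t-1}^{-1}$ maps $N(Y_{t-1})$ onto $N(\tilde X_{t-1})$, the process $\tilde X$ is a lazy walk. Moreover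
$$|Y_t|=\mathrm{dist}(\tilde X_t,w_t),\qquad w_t=\sigma_t^{-1}(v_0).$$
So $|Y_t|$ is the distance from a lazy walk to a deterministic moving target. The sensible first attempt is the coupling $X:=\tilde X$.

How far can this $Y$ fall behind? Let $x\wedge w$ be the last common vertex of the paths from $v_0$ to $x$ and to $w$. Then $\mathrm{dist}(x,w)=|x|+|w|-2|x\wedge w|$. If this is at most $|x|-k$ with $k\ge1$, then $2|x\wedge w|\ge|w|+k\ge|x\wedge w|+k$, so $|x\wedge w|\ge k$. That is, the path from $v_0$ to $x$ passes through the depth-$k$ vertex on the path to $w$. By the symmetry of the tree around $v_0$, the path to $\tilde X_t$ passes through a given depth-$k$ vertex with probability at most $1/(dq^{k-1})\le q^{-k}$. With $k=\lceil2\log_qt\rceil$ (and $t\ge2$) and Borel–Cantelli, eventually $|Y_t|\ge|\tilde X_t|-2\log_qt-1$.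

The deficit really is logarithmic for some sequences. List $V\setminus\{v_0\}$ as $w_1,w_2,\dots$ in order of depth. Choose automorphisms $\sigma_t$ with $\sigma_t(w_t)=v_0$ (the tree is vertex-transitive), and put $\pi_t=\sigma_t\sigma_{t-1}^{-1}$ with $\sigma_0=\mathrm{id}$. The target then visits all vertices of depth $k$ during the window $(T_{k-1},T_k]$, where $T_k=d\,\frac{q^k-1}{q-1}$. By (1), almost surely $|\tilde X_t|\ge\alpha t/2$ for all large $t$. So for all large $k$ the walk has depth greater than $k$ throughout window $k$. Two adjacent or equal vertices of depth at least $k$ have the same depth-$k$ ancestor, so that ancestor stays constant during the window, and the target hits it exactly once. At that time $|Y_t|=|\tilde X_t|-k$. Since $t\le T_k\le 3q^k$, we get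
$$|Y_t|\le|\tilde X_t|-\log_q(t/3)\qquad\text{for infinitely many }t.$$
So the natural coupling fails infinitely often, by a logarithm.

A logarithm is small, and one hopes to recover it by a better coupling of $X$ with $\tilde X$, as we recovered a finite deficit in Proposition 2. The attempt of Proposition 2 stops at the following point. Suppose that two i.i.d.($\mu$) sequences $\xi,\xi'$ are coupled step by step: both are adapted to a filtration $(\mathcal F_t)$, and each of $\xi_t,\xi'_t$ has conditional law $\mu$ given $\mathcal F_{t-1}$. Then $S_t-S'_t$ is a martingale with increments bounded by $2$. By the textbook dichotomy, almost surely it either converges or has $\limsup=+\infty$ and $\liminf=-\infty$. So it tends to $+\infty$ with probability $0$. Step-by-step coupling can repair a bounded deficit, but it never yields a growing gap between two such sums.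

The proof must therefore do two things. First, for arbitrary bijections, where no walk $\tilde X$ is available, we find an i.i.d. walk inside $Y$ that exceeds $|Y_t|$ by at most $O(\log t)$. Second, we couple two i.i.d. walks so that one gets ahead of the other by more than this logarithm. By the last paragraph such a coupling must look into the future.

## 3. Statements for arbitrary permutations

**Theorem 3.** For every $d>2$ and every sequence $(\pi_t)$ of permutations of $V$, there is a coupling with $|X_t|\le|Y_t|$ eventually.

So the answer to the question is yes. In the automorphism case (with $d>2$) a coupling with $|Y_t|-|X_t|\ge t^{1/2-o(1)}$ almost surely as $t\to\infty$ is known. The method below determines exactly which gaps can be guaranteed for all permutations.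

**Theorem 4 (classification of gaps).** Let $d>2$ and let $h:\{1,2,\dots\}\to\mathbb R$ be arbitrary. The following are equivalent.

1. For every sequence $(\pi_t)$ of permutations there is a coupling with $|Y_t|-|X_t|\ge h(t)$ eventually.
2. For $\pi_t\equiv\mathrm{id}$ there is such a coupling.
3. There is $a\in\ell^2(\mathbb N)$ with $h(t)\le\sum_{i\le t}a_i$ for all $t\ge1$.
4. As in 3, with $a$ moreover nonnegative and nonincreasing. That is, $h$ is dominated by a nondecreasing concave $H$ with $H(0)=0$ and $\sum_t(H(t)-H(t-1))^2<\infty$.

The two forms of item 4 are related by $H(t)=\sum_{i\le t}a_i$.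

**Corollary 5.** If $h$ coincides for large $t$ with a nondecreasing concave function $H$ on $\{0,1,2,\dots\}$, then the gap $h$ is achievable for all $(\pi_t)$ if and only if it is achievable for $\pi_t\equiv\mathrm{id}$, if and only if $\sum_t(H(t)-H(t-1))^2<\infty$. For example, $|Y_t|-|X_t|\ge\sqrt t\,(\log t)^{-\beta}$ eventually is always achievable if $\beta>\frac12$, and is not achievable for $\pi_t\equiv\mathrm{id}$ if $0\le\beta\le\frac12$.

Theorem 3 is the implication $3\Rightarrow1$ with $h\equiv0$ and $a\equiv0$. It is proved in Sections 4–7.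

## 4. Orienting the tree toward an end

The purpose of this section is to read an i.i.d.($\mu$) sequence off the steps of $Y$. Since $W_t$ is uniform on $N(Y_{t-1})$, any rule that labels $d-1$ elements of each $N(v)$ by $+1$, one by $0$ and one by $-1$ will produce such a sequence. We choose a labeling that also behaves well when we count *arrivals* at a vertex.

Fix a ray $v_0=u_0,u_1,u_2,\dots$ with $|u_n|=n$ and $u_n$ adjacent to $u_{n+1}$. Define $p:V\to V$ by $p(u_n)=u_{n+1}$. For $v$ off the ray, let $p(v)$ be the neighbor of $v$ closer to $v_0$. So off the ray one goes toward the root, and once on the ray one goes out along it. For example, with $d=3$, the root has $p(v_0)=u_1$, and its other two neighbors are mapped by $p$ to $v_0$. The map $p$ treats the root like any other vertex: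

**Lemma 6.** For each $v$, the neighbors $w$ of $v$ with $p(w)=v$ are exactly the $q=d-1$ neighbors other than $p(v)$.

*Proof.* Let $v$ be off the ray. Its $d-1$ children are off the ray, because the rootward neighbor of a ray vertex $u_n$, $n\ge1$, is $u_{n-1}$, which is on the ray. So each child $w$ has $p(w)=v$. The remaining neighbor is $p(v)$. If $p(v)$ is on the ray, then $p(p(v))$ is on the ray. If not, $p(p(v))$ is closer to the root than $p(v)$, hence than $v$. In both cases $p(p(v))\ne v$.

Let $v=u_n$. Then $p(v)=u_{n+1}$ and $p(u_{n+1})=u_{n+2}\ne u_n$. If $n\ge1$, then $p(u_{n-1})=u_n$. Every other neighbor is a child of $u_n$ off the ray, so it is mapped to $u_n$. $\square$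

For $w\in N(v)$ put
$$\tau(v,w)=\begin{cases}+1&\text{if }p(w)=v,\\ 0&\text{if }w=v,\\ -1&\text{if }w=p(v).\end{cases}$$
By Lemma 6 each $w\in N(v)$ gets exactly one label, and the labels $+1,0,-1$ occur $d-1,1,1$ times on $N(v)$. Set
$$\xi_t=\tau(Y_{t-1},W_t),\qquad S_t=\sum_{i\le t}\xi_i.$$
Given the past, $\xi_t$ has law $\mu$. Hence $(\xi_t)$ is i.i.d. with law $\mu$, whatever the permutations do.

## 5. Weighted mass and the depth of $Y_t$

We have no pathwise relation between $S_t$ and $|Y_t|$, since $\pi_t$ may move the particle anywhere. What a bijection cannot do is pile up mass: it relabels vertices without merging them. So we look for a *sup norm* bound, which every bijection preserves. If the particle has $S_t=s$, it has mostly made steps with $q$ choices, and we expect each single outcome to cost about $q^{-s}$. The next lemma makes this exact by giving each path the weight $q^{S_t}$.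

**Lemma 7.** For all $t\ge0$ and $y\in V$,
$$\mathbb E\big[q^{S_t}\mathbf 1\{Y_t=y\}\big]\le1.$$
Consequently $\mathbb P(S_t=s,\,Y_t=y)\le q^{-s}$ for every integer $s$.

*Proof.* Let $f_t(y)=\mathbb E[q^{S_t};Y_t=y]$ and $g_t(w)=\mathbb E[q^{S_t};W_t=w]$. We split a step of $Y$ into the random move and the permutation.

**The start.** $f_0=\mathbf 1_{\{v_0\}}\le1$.

**The random move does not increase the supremum.** Since $v\in N(w)$ if and only if $w\in N(v)$, conditioning on $Y_{t-1}=v$ gives
$$g_t(w)=\frac1{d+1}\sum_{v\in N(w)}q^{\tau(v,w)}f_{t-1}(v).$$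
Now we count arrivals at a fixed $w$. The vertex $v=p(w)$ has $\tau(v,w)=+1$ and weight $q$. The vertex $v=w$ has weight $1$. By Lemma 6 the other $q$ vertices of $N(w)$ satisfy $p(v)=w$, so $\tau(v,w)=-1$ and the weight is $q^{-1}$ each. The total weight is
$$q+1+q\cdot q^{-1}=q+2=d+1.$$
So $g_t(w)$ is a weighted average of values of $f_{t-1}$, and $\sup g_t\le\sup f_{t-1}$.

**The permutation does not change the supremum.** Since $\pi_t$ is a bijection, $f_t(y)=g_t(\pi_t^{-1}(y))$. Hence $\sup f_t=\sup g_t\le\sup f_{t-1}$, and $\sup f_t\le1$ by induction.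

The consequence follows from $q^s\,\mathbb P(S_t=s,Y_t=y)\le f_t(y)\le1$. $\square$

As a check, take $d=3$, $q=2$, $t=1$. Then $W_1$ is $v_0$, $u_1$ or one of two other vertices, each with probability $\frac14$, so $g_1$ takes the values $\frac14\cdot1$, $\frac14\cdot\frac12$ and $\frac14\cdot2$ there. All are at most $1$.

*Remark.* The argument uses only the label counts on each $N(v)$ and an arrival weight of *at most* $d+1$ at each $w$. The labels of Lemma 1, that is $|w|-|v|$ except $-1$ for the step from $v_0$ to $c_0$, also qualify: the arrival weight is $1+\frac dq=2+\frac1q$ at $v_0$, it is $\frac1q+1+1$ at $c_0$, and it is $q+2$ elsewhere. The ray makes the weight equal to $d+1$ everywhere, with no exceptional vertices.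

**Lemma 8.** Almost surely, $|Y_t|\ge S_t-3\log_qt-1$ for all large $t$.

*Proof.* Few vertices are close to the root, and by Lemma 7 each carries little mass. For $m\ge0$,
$$\#\{y:|y|\le m\}=1+d\,\frac{q^m-1}{q-1}=\frac{(q+1)q^m-2}{q-1}\le\frac{q+1}{q-1}\,q^m\le3q^m,$$
since $q\ge2$. Let $t\ge2$ and $k_t=\lceil3\log_qt\rceil\ge1$. If $|Y_t|\le S_t-k_t$, then $S_t=s$ for some integer $s\in[k_t,t]$, and $|Y_t|\le s-k_t$. Summing Lemma 7 over the at most $3q^{s-k_t}$ possible vertices and over $s$,
$$\mathbb P(|Y_t|\le S_t-k_t)\le\sum_{s=k_t}^{t}3q^{s-k_t}q^{-s}\le3t\,q^{-k_t}\le3t^{-2}.$$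
This is summable. By Borel–Cantelli, eventually $|Y_t|>S_t-k_t\ge S_t-3\log_qt-1$. $\square$

## 6. Two i.i.d. walks with a growing gap

We now couple two i.i.d.($\mu$) sequences so that one partial sum runs ahead of the other. We tilt the law at time $t$ by a small $\varepsilon_t$. The tilt moves the mean by $2\varepsilon_t$, but is *detectable* only at order $\varepsilon_t^2$. If $\sum\varepsilon_t^2<\infty$ and $\sum\varepsilon_t=\infty$, the total gain is infinite, while the tail of the tilted sequence is almost indistinguishable from i.i.d.($\mu$).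

We recall the textbook facts used. For laws $\nu,\rho$ on a finite set with $\rho>0$ everywhere:

- The total variation distance is $\|\nu-\rho\|_{TV}=\max_A|\nu(A)-\rho(A)|$. There is a *maximal coupling* $(U,U')$, with $U\sim\nu$, $U'\sim\rho$ and $\mathbb P(U\ne U')=\|\nu-\rho\|_{TV}$.
- The relative entropy is $\mathrm{KL}(\nu\|\rho)=\sum_x\nu(x)\ln\frac{\nu(x)}{\rho(x)}$ (with $0\ln0=0$). It is additive over product laws, and Pinsker's inequality says $\|\nu-\rho\|_{TV}\le\sqrt{\mathrm{KL}(\nu\|\rho)/2}$.
- With $\chi^2(\nu\|\rho)=\sum_x\frac{(\nu(x)-\rho(x))^2}{\rho(x)}$ we have $\mathrm{KL}(\nu\|\rho)\le\chi^2(\nu\|\rho)$. Indeed $\ln x\le x-1$ gives $\mathrm{KL}\le\sum_x\frac{\nu(x)^2}{\rho(x)}-1=\chi^2$.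

For $0\le\varepsilon\le\frac1{d+1}$ let $\mu_\varepsilon$ be $\mu$ with mass $\varepsilon$ moved from $+1$ to $-1$. Then
$$\mathrm{KL}(\mu_\varepsilon\|\mu)\le\chi^2(\mu_\varepsilon\|\mu)=C\varepsilon^2,\qquad C=\frac1{p_+}+\frac1{p_-}. \tag{2}$$
For instance, if $d=3$, then $\mu$ has masses $\frac12,\frac14,\frac14$ and $C=6$. With $\varepsilon_t=\frac1{4t}$ the total entropy cost is at most $\frac6{16}\sum t^{-2}<\infty$, while the total change of mean up to time $t$ is $\frac12\sum_{i\le t}\frac1i\to\infty$.

**Lemma 9.** Let $b_t\ge0$ with $\sum b_t^2<\infty$ and $\sum b_t=\infty$. There is a coupling of two i.i.d.($\mu$) sequences $(\xi_t),(\xi'_t)$, with partial sums $S_t,S'_t$, such that $S_t-S'_t\ge\sum_{i\le t}b_i$ eventually.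

*Proof.*

**Step 1: tilt $\xi$ downward.** Let $\varepsilon_t=\min(b_t,\frac1{d+1})$. Then $\varepsilon_t\le p_+$, and since $b_t\to0$, $\varepsilon_t=b_t$ for all large $t$. So $\sum\varepsilon_t^2<\infty$ and $\sum\varepsilon_t=\infty$. Given i.i.d. $\xi_t\sim\mu$, let $\eta_t=\xi_t$, except that if $\xi_t=+1$, then independently with probability $\varepsilon_t/p_+$ we put $\eta_t=-1$. The $\eta_t$ are independent with $\eta_t\sim\mu_{\varepsilon_t}$, and $\xi_t-\eta_t=2B_t$, where the $B_t$ are independent Bernoulli($\varepsilon_t$) variables.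

**Step 2: replace $\eta$ by a true i.i.d.($\mu$) sequence, block by block.** Choose $0=n_0<n_1<n_2<\cdots$ with $\sum_{t>n_j}\varepsilon_t^2\le4^{-j}$ for $j\ge1$, and let $I_j=(n_j,n_{j+1}]$. By additivity of KL and (2), for $j\ge1$ the law of $(\eta_t)_{t\in I_j}$ has relative entropy at most $C4^{-j}$ with respect to $\mu^{\otimes I_j}$. By Pinsker, the total variation distance is at most $\sqrt{C/2}\;2^{-j}$. Take a maximal coupling of these two laws and its kernel, that is, the conditional law of the second block given the first. On $I_0$ use any coupling. Given the whole family $(\xi_t,B_t)$, draw for each $j$ the block $(\xi'_t)_{t\in I_j}$ from this kernel applied to $(\eta_t)_{t\in I_j}$, with fresh randomness for each block. Since the $\eta$-blocks are independent, so are the $\xi'$-blocks. Each $\xi'$-block has law $\mu^{\otimes I_j}$, so $(\xi'_t)$ is i.i.d.($\mu$). For $j\ge1$ the $j$-th blocks of $\xi'$ and $\eta$ differ with probability at most $\sqrt{C/2}\;2^{-j}$. This is summable, so by Borel–Cantelli $\xi'_t=\eta_t$ for all large $t$, almost surely. (This is where the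 coupling looks into the future: $\xi'_t$ may depend on the whole block containing $t$.)

**Step 3: the number of flips.** Let $e_t=\sum_{i\le t}\varepsilon_i\to\infty$ and $M_t=\sum_{i\le t}B_i$. We show $M_t/e_t\to1$ almost surely (a strong form of the second Borel–Cantelli lemma). Let $t_k=\min\{t:e_t\ge k^2\}$. Since $\varepsilon_t\le1$, $k^2\le e_{t_k}<k^2+1$. As $\mathrm{Var}\,M_t\le e_t$, Chebyshev gives $\mathbb P(|M_{t_k}-e_{t_k}|\ge\delta e_{t_k})\le\frac1{\delta^2k^2}$ for every $\delta>0$. So $M_{t_k}/e_{t_k}\to1$ almost surely. For $t_k\le t<t_{k+1}$, monotonicity gives $M_{t_k}/e_{t_{k+1}}\le M_t/e_t\le M_{t_{k+1}}/e_{t_k}$. Since $e_{t_{k+1}}/e_{t_k}\to1$, the claim follows.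

**Step 4: conclusion.** Let $R=\sum_i(\eta_i-\xi'_i)$, which is a finite sum by Step 2. For all large $t$,
$$S_t-S'_t=\sum_{i\le t}(\xi_i-\eta_i)+\sum_{i\le t}(\eta_i-\xi'_i)=2M_t+R\ \ge\ \tfrac32e_t+R .$$
Since $\sum_{i\le t}b_i-e_t$ is constant for large $t$ and $\frac12e_t\to\infty$, the right side is eventually at least $\sum_{i\le t}b_i$. $\square$

## 7. Gluing three laws: proof of Theorem 3 and of $3\Rightarrow1$

We have a walk inside $Y$, a walk inside $X$, and a coupling of two walks with a gap. It remains to put them on one probability space. Recall the gluing fact: if a law on $E\times F$ and a law on $F\times G$ (Polish spaces) have the same marginal on $F$, there is a law on $E\times F\times G$ with both as marginals. One draws the $F$-coordinate and then, conditionally independently, the other two from the regular conditional distributions.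

*Proof.* Let $a\in\ell^2$ with $h(t)\le\sum_{i\le t}a_i$ for all $t\ge1$. For Theorem 3 take $h\equiv0$ and $a\equiv0$. Apply Lemma 9 with $b_t=|a_t|+\frac6t$, which is square summable with infinite sum. Consider

- the law of $\big((Y_t),(\xi_t)\big)$ from Section 4;
- the law of $\big((\xi_t),(\xi'_t)\big)$ from Lemma 9;
- the law of $\big((\xi'_t),(X_t)\big)$ from Lemma 1.

All live on countable products of countable discrete sets, which are Polish. Consecutive laws share a marginal, namely the law of an i.i.d.($\mu$) sequence. Gluing twice gives one joint law of $(Y,\xi,\xi',X)$, in which $X$ and $Y$ have the correct laws. Under it, eventually,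
$$\begin{aligned}|Y_t|&\ge S_t-3\log_qt-1&&\text{(Lemma 8)}\\&\ge S'_t+\sum_{i\le t}|a_i|+6\sum_{i\le t}\tfrac1i-3\log_qt-1&&\text{(Lemma 9)}\\&\ge|X_t|-2L_\infty+h(t)+6\ln t-\tfrac3{\ln2}\ln t-1.&&\end{aligned}$$
The last line uses (1) in the form $S'_t\ge|X_t|-2L_\infty$, together with $\sum_{i\le t}\frac1i\ge\ln t$ and $\log_qt\le\frac{\ln t}{\ln2}$. Since $\frac3{\ln2}<4.4<6$ and $L_\infty<\infty$, the right side is eventually at least $|X_t|+h(t)$. This proves $3\Rightarrow1$, and with it Theorem 3. $\blacksquare$

## 8. A linear inequality for every achievable gap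

In Theorem 4, $1\Rightarrow2$ is trivial (the identity is a permutation), $4\Rightarrow3$ is trivial, and $3\Rightarrow1$ is proved. It remains to show $2\Rightarrow4$. So let $\pi_t\equiv\mathrm{id}$, and suppose that a coupling with $|Y_t|-|X_t|\ge h(t)$ eventually is given. Now $Y$ is itself a lazy walk. We apply Lemma 1 to both processes:
$$|X_t|=S^X_t+2L^X_t,\qquad|Y_t|=S^Y_t+2L^Y_t,$$
where $S^X,S^Y$ are the partial sums of i.i.d.($\mu$) sequences $\xi^X,\xi^Y$. We know nothing about how these are coupled, so we may use only quantities controlled by the two marginals. The variance of a linear combination is such a quantity.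

**Lemma 10.** There is $C<\infty$ such that for every finitely supported $g=(g_t)_{t\ge1}\ge0$, with $G_i=\sum_{t\ge i}g_t$,
$$\sum_tg_th(t)\le C\|G\|_2. \tag{3}$$

*Proof.*

**Step 1: a finite random deficit.** Since $L^X_t\ge0$ and $L^Y_t\le L^Y_\infty<\infty$, eventually $S^Y_t-S^X_t\ge h(t)-2L^Y_\infty$. The finitely many remaining times contribute finite amounts, so
$$R:=\sup_{t\ge1}\big(h(t)-(S^Y_t-S^X_t)\big)^+<\infty\quad\text{almost surely.}$$
Fix $r\ge0$ with $\mathbb P(R\le r)\ge\frac12$.

**Step 2: test against $g$.** Exchanging sums, $\sum_tg_tS^X_t=\sum_iG_i\xi^X_i$, and likewise for $Y$. Hence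
$$Z:=\sum_iG_i(\xi^Y_i-\xi^X_i)=\sum_tg_t(S^Y_t-S^X_t)\ge\sum_tg_th(t)-R\,G_1,$$
since $S^Y_t-S^X_t\ge h(t)-R$ for every $t$ and $G_1=\sum_tg_t$.

**Step 3: second moment.** The variables $\sum_iG_i(\xi^Y_i-\alpha)$ and $\sum_iG_i(\xi^X_i-\alpha)$ each have mean $0$ and variance $\sigma^2\|G\|_2^2$. Their difference is $Z$, so $\mathbb EZ=0$. By $\mathrm{Var}(U-U')\le2\,\mathrm{Var}\,U+2\,\mathrm{Var}\,U'$, we get $\mathrm{Var}\,Z\le4\sigma^2\|G\|_2^2$ *whatever the coupling is*. Let $m=\sum_tg_th(t)-rG_1$. If $m>0$, then on $\{R\le r\}$ we have $Z\ge m$, so Chebyshev gives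
$$\tfrac12\le\mathbb P(Z\ge m)\le\frac{4\sigma^2\|G\|_2^2}{m^2},\qquad\text{that is,}\quad m\le\sqrt8\,\sigma\|G\|_2 .$$
If $m\le0$ this holds trivially. Since $G_1\le\|G\|_2$, (3) holds with $C=\sqrt8\,\sigma+r$. $\square$

Testing at one time, $g=\mathbf 1_{\{t\}}$, gives $G=\mathbf 1_{[1,t]}$ and $h(t)\le C\sqrt t$. This alone is too weak for Theorem 4, since $h(t)=\sqrt t$ satisfies it. The force of (3) lies in testing many times at once. For $h(t)=\sqrt t$ take $G_i=i^{-1/2}$ for $i\le N$ and $G_i=0$ for $i>N$, that is, $g_t=G_t-G_{t+1}\ge0$. Since $\sqrt i-\sqrt{i-1}\ge\frac1{2\sqrt i}$,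
$$\sum_tg_t\sqrt t=\sum_{i\le N}G_i(\sqrt i-\sqrt{i-1})\ge\tfrac12\sum_{i\le N}\tfrac1i=\tfrac12\|G\|_2^2 .$$
So (3) would give $\|G\|_2\le2C$, which fails for large $N$. Hence the gap $\sqrt t$ is not achievable for the identity.

## 9. The least-norm majorant and Farkas' lemma

We now turn the family of inequalities (3) into one sequence $a$. The idea is to find, for each finite horizon, the cheapest sequence whose partial sums dominate $h$, and to use (3) with the multipliers of this minimization problem.

Recall **Farkas' lemma**: if $e_1,\dots,e_n,a\in\mathbb R^N$, and $\langle a,b\rangle\ge0$ for every $b$ with $\langle e_j,b\rangle\ge0$ for all $j$, then $a=\sum_j\lambda_je_j$ with all $\lambda_j\ge0$. (If $n=0$ it says $a=0$.) In our use the $e_j$ are vectors $\mathbf 1_{[1,t]}$. For instance, for $N=2$, $h(1)=2$, $h(2)=3$, the constraints are $a_1\ge2$ and $a_1+a_2\ge3$. The least-norm solution is $(2,1)=1\cdot(1,0)+1\cdot(1,1)$, with both constraints active. It is nonincreasing.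

**Lemma 11.** If (3) holds with a constant $C$, there is a nonnegative nonincreasing sequence $a$ with $\|a\|_2\le C$ and $\sum_{i\le t}a_i\ge h(t)$ for all $t\ge1$.

*Proof.*

**Step 1: minimize over a finite horizon.** For $N\ge1$ let
$$K_N=\Big\{a\in\mathbb R^N:\ \sum_{i\le t}a_i\ge h(t),\ 1\le t\le N\Big\}.$$
It is closed and convex, and nonempty (take $a_1$ large and the other coordinates $0$). Let $a^{(N)}$ be its element of minimal Euclidean norm, and let $A\subseteq\{1,\dots,N\}$ be the set of $t$ for which $\sum_{i\le t}a^{(N)}_i=h(t)$.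

**Step 2: find the shape of the minimizer.** Let $b\in\mathbb R^N$ satisfy $\sum_{i\le t}b_i\ge0$ for all $t\in A$. For small $\delta>0$ we have $a^{(N)}+\delta b\in K_N$: the constraints in $A$ are preserved, and the others have slack. Minimality gives $2\delta\langle a^{(N)},b\rangle+\delta^2\|b\|_2^2\ge0$ for all small $\delta>0$, so $\langle a^{(N)},b\rangle\ge0$. By Farkas' lemma,
$$a^{(N)}=\sum_{t\in A}\lambda_t\mathbf 1_{[1,t]},\qquad\lambda_t\ge0 .$$
With $\lambda_t=0$ for $t\notin A$, this says $a^{(N)}_i=\sum_{t\ge i}\lambda_t$. So $a^{(N)}$ is nonnegative and nonincreasing, and it is exactly the sequence $G$ belonging to $g=\lambda$.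

**Step 3: bound the norm.** Using the representation, then activity on $A$, then (3) with $g=\lambda$ and $G=a^{(N)}$,
$$\|a^{(N)}\|_2^2=\sum_{t\in A}\lambda_t\sum_{i\le t}a^{(N)}_i=\sum_{t\in A}\lambda_th(t)\le C\|a^{(N)}\|_2 .$$
So $\|a^{(N)}\|_2\le C$, with $C$ independent of $N$.

**Step 4: let $N\to\infty$.** Extend $a^{(N)}$ by $0$. All coordinates lie in $[0,C]$, so by a diagonal argument a subsequence converges coordinatewise to some $a$. By Fatou's lemma $\|a\|_2\le C$. Nonnegativity, monotonicity, and each inequality $\sum_{i\le t}a_i\ge h(t)$ (which holds for $a^{(N)}$ as soon as $N\ge t$) pass to the limit. $\square$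

Lemmas 10 and 11 together give $2\Rightarrow4$, and the proof of Theorem 4 is complete. $\blacksquare$

## 10. Concave gaps: proof of Corollary 5

Let $\Delta_t=H(t)-H(t-1)$ for $t\ge1$. Since $H$ is nondecreasing and concave, $\Delta_t$ is nonnegative and nonincreasing. Changing $h$ at finitely many $t$ does not affect items 1 and 2 of Theorem 4, so we may take $h=H$ on $\{1,2,\dots\}$. Achievability for all $(\pi_t)$ implies achievability for the identity, so two implications remain.

**If $\sum\Delta_t^2<\infty$, the gap is achievable for all $(\pi_t)$.** Take $a_1=\Delta_1+|H(0)|$ and $a_t=\Delta_t$ for $t\ge2$. Then $a\in\ell^2$ and $\sum_{i\le t}a_i=H(t)-H(0)+|H(0)|\ge H(t)$. So item 3 holds, and hence so does item 1.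

**If the gap is achievable for the identity, then $\sum\Delta_t^2<\infty$.** Theorem 4 gives $a\in\ell^2$ with $\sum_{i\le t}a_i\ge H(t)$ for all $t\ge1$. After increasing $a_1$ by $|H(0)|$ we may assume
$$\sum_{i\le t}a_i\ge H(t)-H(0)=\sum_{i\le t}\Delta_i\qquad(t\ge1).$$
A bound on partial sums does not bound the terms, but since $\Delta$ is nonincreasing we may sum by parts with nonnegative weights. For $N\ge1$ put $g_t=\Delta_t-\Delta_{t+1}\ge0$ for $t<N$, $g_N=\Delta_N\ge0$, and $g_t=0$ for $t>N$. Then $\sum_{t\ge i}g_t=\Delta_i$ for $i\le N$. Multiplying the displayed inequality by $g_t$, summing over $t$ and exchanging sums,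
$$\sum_{i\le N}\Delta_i^2\le\sum_{i\le N}\Delta_ia_i\le\Big(\sum_{i\le N}\Delta_i^2\Big)^{1/2}\|a\|_2 .$$
Hence $\sum_{i\le N}\Delta_i^2\le\|a\|_2^2$ for every $N$, and $\sum_i\Delta_i^2<\infty$.

**The example.** Let $f(t)=\sqrt t\,(\log t)^{-\beta}$ with $\beta\ge0$, and write $\ell=\log t$. Then
$$f'(t)=t^{-1/2}\ell^{-\beta}\Big(\frac12-\frac\beta\ell\Big),\qquad f''(t)=t^{-3/2}\ell^{-\beta}\Big(-\frac14+\frac{\beta(\beta+1)}{\ell^2}\Big).$$
So $f$ is increasing and concave on $[T,\infty)$ for some integer $T$. Let $H=f$ on the integers $t\ge T$, and $H(t)=f(T)-(T-t)\big(f(T+1)-f(T)\big)$ for $0\le t<T$. The increments of $H$ up to time $T$ then equal the increment at time $T+1$, so $H$ is nondecreasing and concave on $\{0,1,2,\dots\}$. By the mean value theorem and the formula for $f'$, $\Delta_t\sim\frac12t^{-1/2}(\log t)^{-\beta}$. Thus $\Delta_t^2\sim\frac1{4t(\log t)^{2\beta}}$, which is summable if and only if $\beta>\frac12$. $\blacksquare$
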